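
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{An optimal elliptic quotient with non-maximal complex multiplication}


\begin{abstract}
Let $f$ be a weight two newform with complex multiplication by an imaginary quadratic field $K$, and let $A$ be the $K$-simple optimal quotient of the modular Jacobian attached to $f$. Gonz\'alez and Lario ask whether every elliptic curve that is an optimal quotient of $A$ has complex multiplication by the full ring of integers of $K$. We show that the answer is no, with $K=\mathbb Q(\sqrt{-3})$, level $192$, and a group strictly between $\Gamma_1(192)$ and $\Gamma_0(192)$. We express the periods of a suitable combination of $f$ and a conjugate through traces from the field of $8$-division points of $y^2+y=x^3$. A $2$-adic estimate then shows that, after division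 by a fixed constant, the $2$-integral periods have index exactly two among all periods. As $2$ is inert in $K$, this is impossible if the ring of integers acts on the period lattice.
\end{abstract}

\section{Introduction}

\subsection{The question}

Fix an algebraic closure $\mathbb Q^{\mathrm{alg}}\subset\mathbb C$ of $\mathbb Q$. Let $N\ge1$, let $\Gamma$ be a congruence subgroup with $\Gamma_1(N)\subseteq\Gamma\subseteq\Gamma_0(N)$, let $X_\Gamma$ be its modular curve and $J_\Gamma$ the Jacobian of $X_\Gamma$. Let $f=\sum a_mq^m\in S_2(\Gamma)$ be a normalized newform with complex multiplication (CM) by an imaginary quadratic field $K\subset\mathbb C$ with ring of integers $\mathcal O_K$. Put $E_f=\mathbb Q(\{a_m\})$ and $E=E_fK$. A quotient of $J_\Gamma$ is called \emph{optimal} if the kernel of the quotient map is connected. Let $A_f^{(\Gamma)}$ be the abelian variety attached by Shimura to $f$, realized as an optimal quotient of $J_\Gamma$, and assume that it has elliptic quotients over $\mathbb Q^{\mathrm{alg}}$.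

Let $A$ be the following $K$-simple optimal quotient of $J_\Gamma$, which is defined over $K$ and factors through $A_f^{(\Gamma)}$. If $K\not\subseteq E_f$, then $A=A_f^{(\Gamma)}$. If $K\subseteq E_f$, then $A_f^{(\Gamma)}$ is $K$-isogenous to a product of two Galois-conjugate $K$-simple factors. Then $A$ is the factor whose regular differentials, pulled back to $S_2(\Gamma)$, are spanned by the conjugates ${}^\sigma\! f$, where $\sigma\colon E_f\hookrightarrow\mathbb C$ restricts to the identity on $K$. In both cases $\operatorname{End}^0_K(A)\cong E$.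

Let $L\supseteq K$ be a number field, $C$ an elliptic curve over $L$, and $\pi\in\operatorname{Hom}_L(A,C)$ nonzero. Then $C$ has CM by some order of $K$. We call $\pi$ \emph{optimal} if the composite $J_\Gamma\to A\xrightarrow{\pi}C$ has connected kernel. The following question is posed in \cite{GL}.

\begin{question}
If $\pi\in\operatorname{Hom}_L(A,C)$ is optimal, is $\operatorname{End}_{\mathbb Q^{\mathrm{alg}}}(C)\cong\mathcal O_K$? Does this hold for all $N$, $\Gamma$, $f$, $L$ and $\pi$ as above?
\end{question}

What does this measure? Write $A(\mathbb C)$ as a vector space modulo a lattice $\Lambda$. If $K\subseteq E_f$, the case we shall need, the Hecke operators make $K$ act on $\Lambda\otimes\mathbb Q$ by scalars, and the scalars in $K$ that preserve $\Lambda$ form an order of $K$. For the $A$ of Theorem~\ref{thm:main}, Lemma~\ref{lem:optimal} below says that all optimal elliptic quotients have endomorphism ring $\mathcal O_K$ if and only if this order is $\mathcal O_K$. The Hecke operators themselves only show that the order contains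 $K\cap\mathbb Z[\{a_m\}]$. One might hope that $\Lambda$, being the full image of the integral homology of a modular curve, always has the remaining symmetries as well. It does not.

\begin{theorem}\label{thm:main}
Let $K=\mathbb Q(\sqrt{-3})$, let $\varepsilon(m)=\left(\frac{24}{m}\right)$, and let
\[
\Gamma=\Bigl\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_0(192):\ \varepsilon(d)=1\Bigr\},\qquad \Gamma_1(192)\subset\Gamma\subset\Gamma_0(192).
\]
There is a normalized newform $f\in S_2(\Gamma_0(192),\varepsilon)\subset S_2(\Gamma)$ with CM by $K$ and $E_f=K(i)\supset K$ such that $A_f^{(\Gamma)}$ has elliptic quotients over $\mathbb Q^{\mathrm{alg}}$, and such that for the factor $A$ above there are a number field $L\supseteq K$, an elliptic curve $C/L$ and an optimal $\pi\in\operatorname{Hom}_L(A,C)$ with $\operatorname{End}_{\mathbb Q^{\mathrm{alg}}}(C)\not\cong\mathcal O_K$.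
\end{theorem}

So the answer to the Question is no in general. We claim nothing about other pairs $(\Gamma,f)$, for example with $\Gamma=\Gamma_1(N)$, and we do not determine $\operatorname{End}(C)$.

\subsection{The idea}\label{sec:idea}

\emph{A quotient of order two.} Since $2$ is inert in $K=\mathbb Q(\sqrt{-3})$, the ring $\mathcal O_K$ has no ideal of index two, so no $\mathcal O_K$-module has order two. To see that a lattice is not $\mathcal O_K$-stable it therefore suffices to find a $\mathbb C$-linear functional that takes algebraic values on it, the $2$-integral ones having index two among all of them (with respect to a fixed valuation above $2$). The simplest example is $\mathbb Z+2\mathcal O_K\subset\mathbb C$ with the functional $x\mapsto x/2$. The values are $\frac12\mathbb Z+\mathcal O_K$, and the $2$-integral ones form the subgroup $\mathcal O_K$ of index two.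

\emph{Periods as traces.} In our case $A$ is a surface and the functional is given by the periods of a combination $g=k_1f+k_2f^\tau$ of $f$ and its other conjugate over $K$. For $\gamma\in\Gamma$ with upper right entry $b$ and lower right entry a prime $\ell\ge5$ we shall find that, up to a fixed constant factor, the period along $\gamma$ is
\[
\frac1{8n}\sum_{\alpha}e(b\,\mathrm N\alpha/\ell)\,\Sigma(Q_\alpha),\qquad n=\pm\ell\equiv1\bmod 3,\qquad \sum_\alpha e(b\,\mathrm N\alpha/\ell)=\frac{n-1}6 .
\]
Here $\alpha$ runs through the nonzero classes of $\mathcal O_K/\ell$ up to units, the $Q_\alpha$ are points of order $\ell$ on $y^2+y=x^3$, and $\Sigma(Q)$ is a weighted sum of the slopes of the chords joining $Q$ to the points of exact order $8$.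

\emph{Two-adic size.} The points of order $8$ lie near the origin $2$-adically, so the chord slopes have a leading term that does not depend on $Q$. With the right weights, $\Sigma(Q)$ is a constant of valuation exactly $2$ plus a correction divisible by $8$. Hence the period is $2$-integral when $\frac{n-1}6$ is even and has valuation exactly $-1$ when it is odd. The parity of $\frac{n-1}6$ defines a homomorphism on $\Gamma$, which is the source of the index two. Section~\ref{sec:leveltwo} works this out by hand with points of order $2$ in place of $8$, where the sum has a closed form.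

\subsection{Notation}
From now on $K=\mathbb Q(\sqrt{-3})\subset\mathbb C$, $\omega=\frac{-1+\sqrt{-3}}2$ and $\mathcal O=\mathcal O_K=\mathbb Z[\omega]$, and $\Gamma$, $\varepsilon$ are as in Theorem~\ref{thm:main}. We write $e(x)=e^{2\pi ix}$, $\mathrm N\beta=\beta\bar\beta$, and $d_\gamma$ for the lower right entry of a matrix $\gamma$. For $D=-3,-4,-8$ let $\chi_D$ be the quadratic character of $\mathbb Q(\sqrt D)$. Thus $\chi_{-8}(m)=1$ exactly for $m\equiv1,3\bmod8$, and $\varepsilon=\chi_{-3}\chi_{-8}$ on integers prime to $6$.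

\section{The newform}\label{sec:newform}

We need a Hecke character $\psi((\alpha))=\alpha\chi(\alpha)$, where $\chi$ is a character of $(\mathcal O/2^k)^*$ with $\chi(u)=u^{-1}$ for $u\in\mathcal O^*$. The associated form has character $\chi_{-3}\cdot\chi|_{\mathbb Z}$, and $\Gamma$ will be the kernel of this character on $\Gamma_0$.

Which $\chi$ should we take? By Section~\ref{sec:idea}, the number $n=\chi_{-3}(\ell)\ell$ should assume both odd classes mod $4$ as $\ell$ runs through the primes with $\chi_{-3}(\ell)\chi(\ell)=1$. Now $\chi(-1)=-1$, which excludes $k=1$ and makes $\chi|_{\mathbb Z}$ odd. If $\chi|_{\mathbb Z}=\chi_{-4}$, the only possibility for $k=2$, then $n=\chi_{-4}(\ell)\ell\equiv1\bmod4$ always. So we take $k=3$ and $\chi|_{\mathbb Z}=\chi_{-8}$, that is, $\chi(5)=-1$. As $5\equiv(\sqrt{-3})^2\bmod8$, this forces $\chi(\sqrt{-3})=\pm i$. So $i$ enters the coefficient field and $A$ becomes a surface.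

\emph{The group $(\mathcal O/8)^*$.} It has order $64-16=48$ and equals $\langle\omega\rangle\times U$, where $U=(1+2\mathcal O)/(1+8\mathcal O)$ consists of the $16$ classes $a+b\omega$ with $a$ odd and $b$ even. Modulo $8$ we have $(\sqrt{-3})^2\equiv5$, $5^2\equiv1$ and $(1+4\omega)^2\equiv1$. The powers of $\sqrt{-3}=1+2\omega$ are
\[
1,\quad 1+2\omega,\quad 5,\quad 5+2\omega,
\]
and their products with $1+4\omega$ are
\[
1+4\omega,\quad 1+6\omega,\quad 5+4\omega,\quad 5+6\omega .
\]
These are the classes in $U$ with $a\equiv1\bmod4$, and together with their negatives they exhaust $U$. Hence $U=\langle-1\rangle\times\langle\sqrt{-3}\rangle\times\langle1+4\omega\rangle\cong C_2\times C_4\times C_2$.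

\emph{The characters.} Define characters $\kappa$ of $U$ and $\chi$ of $(\mathcal O/8)^*$ by
\[
\kappa(-1)=-1,\quad\kappa(\sqrt{-3})=i,\quad\kappa(1+4\omega)=1,\qquad \chi(\omega^ju)=\omega^{-j}\kappa(u)\quad(u\in U).
\]
Then $\chi(u)=u^{-1}$ for $u\in\mathcal O^*=\langle-1,\omega\rangle$, so $\psi((\alpha))=\alpha\chi(\alpha)$ is a well-defined Hecke character on ideals prime to $2$. Its conductor is exactly $(8)$: the prime $2$ is inert, $5\equiv1\bmod4$, and $\chi(5)=i^2=-1$. On integers, $\chi(-1)=\chi(5)=-1$ gives $\chi|_{\mathbb Z}=\chi_{-8}$. By the theorem of Hecke and Shimura \cite[Thm.~4.8.2]{Miyake},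
\[
f=\sum_{\mathfrak a}\psi(\mathfrak a)q^{\mathrm N\mathfrak a}\qquad(\mathfrak a\text{ prime to }2)
\]
is a normalized newform of weight $2$, level $3\cdot64=192$ and character $\chi_{-3}\chi_{-8}=\varepsilon$. It has CM by $K$.

\emph{The coefficients.} All $\psi(\mathfrak a)$ lie in $K(\mu_{12})=K(i)$. First, $a_3=\psi((\sqrt{-3}))=i\sqrt{-3}$. The ideals of norm $7$ are generated by $2\pm\sqrt{-3}$. Modulo $8$,
\[
2+\sqrt{-3}=3+2\omega\equiv-(5+2\omega)(1+4\omega),\qquad 2-\sqrt{-3}=1-2\omega\equiv\sqrt{-3}\,(1+4\omega),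
\]
and $5+2\omega\equiv(\sqrt{-3})^3$, so $\kappa$ takes the values $-i^3=i$ and $i$. Hence $a_7=i(2+\sqrt{-3})+i(2-\sqrt{-3})=4i$, and $E_f=E=K(i)$. The embeddings of $E_f$ that are the identity on $K$ are $1$ and $\tau$, where $\tau(i)=-i$. The second conjugate is $f^\tau=\sum_{\mathfrak a}\tau(\psi(\mathfrak a))q^{\mathrm N\mathfrak a}$, with $\tau(\psi((\alpha)))=\alpha\,\tau(\chi(\alpha))$. It has the same character $\varepsilon$, so it also lies in $S_2(\Gamma)$.

\section{The lattice, and reduction to a statement on periods}\label{sec:lattice}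

For $g\in S_2(\Gamma)$ let $\operatorname{per}_g(\gamma)=2\pi i\int_{z_0}^{\gamma z_0}g\,dz$. This is a homomorphism $\Gamma\to\mathbb C$ that does not depend on $z_0$.

If a surjection of complex tori $V_1/\Lambda_1\to V_2/\Lambda_2$ is induced by a linear map $\varphi$, its kernel is $\varphi^{-1}(\Lambda_2)/\Lambda_1$, with component group $\varphi^{-1}(\Lambda_2)/(\ker\varphi+\Lambda_1)\cong\Lambda_2/\varphi(\Lambda_1)$. So the kernel is connected if and only if $\varphi(\Lambda_1)=\Lambda_2$. Now $J_\Gamma(\mathbb C)=S_2(\Gamma)^\vee/H_1(X_\Gamma,\mathbb Z)$, the map $\Gamma\to H_1(X_\Gamma,\mathbb Z)$ is onto, and $A$ is the optimal quotient of $J_\Gamma$ with differentials spanned by $f$ and $f^\tau$. Hence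
\[
A(\mathbb C)=\mathbb C^2/\Lambda,\qquad \Lambda=\{(\operatorname{per}_f(\gamma),\operatorname{per}_{f^\tau}(\gamma)):\gamma\in\Gamma\}.
\]

The Hecke operators preserve $H_1(X_\Gamma,\mathbb Z)\subset S_2(\Gamma)^\vee$, so $\Lambda$ is stable under $\operatorname{diag}(a_m,\tau(a_m))$ for all $m$. Therefore $\Lambda\otimes\mathbb Q$ is stable under $\operatorname{diag}(x,\tau(x))$ for $x\in E_f$, in particular under the scalars $x\in K$. It has dimension $4$ over $\mathbb Q$, hence dimension $2$ over $K$, and it contains a $\mathbb C$-basis of $\mathbb C^2$. So $\mathbb C\otimes_K(\Lambda\otimes\mathbb Q)=\mathbb C^2$. In coordinates given by a $K$-basis, $\Lambda$ is commensurable with $\mathcal O^2$, so $A_{\mathbb C}$ is isogenous to $(\mathbb C/\mathcal O)^2$.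

Every quotient abelian variety of $A_{\mathbb C}$, together with the quotient map, is defined over a number field. Indeed, the kernel is the Zariski closure of its torsion points, and these are algebraic. In particular $A$, and with it $A_f^{(\Gamma)}$, has elliptic quotients over $\mathbb Q^{\mathrm{alg}}$.

\begin{lemma}\label{lem:optimal}
Every optimal $\pi\colon A\to C$ over every number field $L\supseteq K$ has $\operatorname{End}_{\mathbb Q^{\mathrm{alg}}}(C)\cong\mathcal O$ if and only if $\mathcal O\Lambda\subset\Lambda$.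
\end{lemma}

\begin{proof}
An optimal $\pi$ is given by a linear map $\varphi\colon\mathbb C^2\to\mathbb C$ such that $C(\mathbb C)=\mathbb C/\varphi(\Lambda)$. If $\mathcal O\Lambda\subset\Lambda$, then $\mathcal O\varphi(\Lambda)\subset\varphi(\Lambda)$, so $\operatorname{End}(C)$, an order of $K$, contains the maximal order and equals it.

Conversely let $\Lambda'=\mathcal O\Lambda=\Lambda+\omega\Lambda$ be strictly larger than $\Lambda$. By duality of lattices there is a $\mathbb Q$-linear $h\colon\Lambda\otimes\mathbb Q\to\mathbb Q$ with $h(\Lambda)\subset\mathbb Z$ and $h(\Lambda')\not\subset\mathbb Z$. The trace form of $K/\mathbb Q$ is nondegenerate, so $h=\operatorname{Tr}_{K/\mathbb Q}\circ\varphi$ for a nonzero $K$-linear $\varphi\colon\Lambda\otimes\mathbb Q\to K$. This $\varphi$ is onto $K$, so $\varphi(\Lambda)$ is a lattice in $K\subset\mathbb C$, and it extends $\mathbb C$-linearly to $\mathbb C^2=\mathbb C\otimes_K(\Lambda\otimes\mathbb Q)$. We obtain $\pi\colon A_{\mathbb C}\to C=\mathbb C/\varphi(\Lambda)$, and $C$ and $\pi$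 are defined over a number field $L\supseteq K$. The map $\pi$ is surjective on $H_1$, and so is $J_\Gamma\to A\to C$. Hence this composite has connected kernel, that is, $\pi$ is optimal.

If $\operatorname{End}(C)\cong\mathcal O$, then $\{x\in K:x\varphi(\Lambda)\subset\varphi(\Lambda)\}$ is the maximal order, so $\varphi(\Lambda')=\mathcal O\varphi(\Lambda)=\varphi(\Lambda)$. Hence $h(\Lambda')=\operatorname{Tr}_{K/\mathbb Q}\varphi(\Lambda)=h(\Lambda)\subset\mathbb Z$, a contradiction.
\end{proof}

For $\gamma\in\Gamma$ put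
\[
n(\gamma)=\chi_{-3}(d_\gamma)\,d_\gamma\bmod4 .
\]
Since $\gamma\mapsto d_\gamma\bmod192$ is multiplicative on $\Gamma_0(192)$ and $12\mid192$, this is a homomorphism $\Gamma\to(\mathbb Z/4)^*$. It is onto: the matrix
\[
\gamma_0=\begin{pmatrix}77&1\\384&5\end{pmatrix}
\]
has determinant $385-384=1$ and $\varepsilon(5)=1$, so $\gamma_0\in\Gamma$, and $n(\gamma_0)\equiv-5\equiv3$.

Fix a valuation $v$ of $\mathbb Q^{\mathrm{alg}}$ above $2$ with $v(2)=1$.

\begin{proposition}\label{prop:periods}
There are $k_1,k_2\in\mathbb Q^{\mathrm{alg}}$ and $\Omega\in\mathbb C^*$ such that for $g=k_1f+k_2f^\tau$ and every $\gamma\in\Gamma$ the number $\operatorname{per}_g(\gamma)/\Omega$ is algebraic and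
\[
v\Bigl(\frac{\operatorname{per}_g(\gamma)}\Omega\Bigr)\ge0\ \text{ if }n(\gamma)\equiv1,\qquad v\Bigl(\frac{\operatorname{per}_g(\gamma)}\Omega\Bigr)=-1\ \text{ if }n(\gamma)\equiv3\pmod4 .
\]
\end{proposition}

\begin{proof}[Proof that Proposition~\ref{prop:periods} implies Theorem~\ref{thm:main}]
Let $\Pi=\{\operatorname{per}_g(\gamma)/\Omega:\gamma\in\Gamma\}$, the image of $\Lambda$ under the linear functional $(w_1,w_2)\mapsto(k_1w_1+k_2w_2)/\Omega$, and let $\Pi^+=\{p\in\Pi:v(p)\ge0\}$. By the Proposition, $\Pi^+$ is the image of $\ker n$, so it has index at most $2$ in $\Pi$, and the index is $2$ because of $\gamma_0$. Suppose $\mathcal O\Lambda\subset\Lambda$. Then $\Pi$ is an $\mathcal O$-module, $\Pi^+$ is a submodule since $v\geq0$ on $\mathcal O$, and $\Pi/\Pi^+$ is an $\mathcal O$-module with two elements. The annihilator of its nonzero element is an ideal of index $2$ in $\mathcal O$. There is none, as $2$ is inert in $K$. So $\mathcal O\Lambda\not\subset\Lambda$, and Lemma~\ref{lem:optimal} gives the required $\pi$. The other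 assertions of Theorem~\ref{thm:main} were proved above.
\end{proof}

The rest of the paper proves Proposition~\ref{prop:periods}.

\section{Eisenstein series and chord slopes}\label{sec:tools}

Periods of $f$ are differences of values of twisted $L$-series of a Hecke character, hence sums over $\mathcal O$ of the type $\sum\beta^{-1}$, regularized. We recall these sums and their addition formula.

\subsection{Kronecker--Eisenstein series}
Let $R=c_0\mathcal O$ with $c_0\in\mathbb C^*$, of covolume $a(R)$, and let $z\in\mathbb C\setminus R$. For $\operatorname{Re}s>\frac12$ put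
\[
H(z,s;R)=\sum_{\mu\in R}(z+\mu)^{-1}|z+\mu|^{-2s}.
\]

\begin{lemma}\label{lem:eisenstein}
$H(z,s;R)$ continues holomorphically in $s$ to $\operatorname{Re}s>-\frac12$, and
\[
E_1^*(z;R):=H(z,0;R)=\zeta(z;R)-\frac{\pi}{a(R)}\,\bar z,
\]
where $\zeta(z;R)$ is the Weierstrass zeta function.
\end{lemma}

\begin{proof}
Fix $z$. Taylor expansion of $w^{-1-s}\bar w^{-s}$ at $w=\mu\ne0$ shows that
\[
\frac{1}{(z+\mu)|z+\mu|^{2s}}-\Bigl[\mu^{-1}|\mu|^{-2s}-(1+s)z\mu^{-2}|\mu|^{-2s}-s\bar z|\mu|^{-2-2s}\Bigr]=O(|\mu|^{-3-2\operatorname{Re}s})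
\]
locally uniformly in $s$. The sum of the left side over $\mu\ne0$ is therefore holomorphic for $\operatorname{Re}s>-\frac12$. For $\operatorname{Re}s>\frac12$ we sum the bracket term by term. The substitution $\mu\mapsto-\mu$ gives $\sum'\mu^{-1}|\mu|^{-2s}=0$. The substitution $\mu\mapsto\omega\mu$ gives $\sum'\mu^{-2}|\mu|^{-2s}=0$, since $\omega^{-2}\ne1$. Finally, $\#\{\mu\in R:|\mu|\le X\}=\pi X^2/a(R)+O(X)$ and partial summation give $\sum'|\mu|^{-2-2s}=\frac{\pi}{a(R)s}+(\text{holomorphic})$ on $\operatorname{Re}s>-\frac12$. Thus $H$ continues, and at $s=0$ we get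
\[
z^{-1}+\sum_{\mu\ne0}\bigl[(z+\mu)^{-1}-\mu^{-1}+z\mu^{-2}\bigr]-\frac\pi{a(R)}\bar z=\zeta(z;R)-\frac\pi{a(R)}\bar z.\qedhere
\]
\end{proof}

By continuation from $\operatorname{Re}s>\frac12$, $E_1^*(z;R)$ is $R$-periodic in $z$, and
\begin{equation}\label{eq:homog}
E_1^*(cz;cR)=c^{-1}E_1^*(z;R)\qquad(c\in\mathbb C^*).
\end{equation}

\subsection{The curve $y^2+y=x^3$}
Let $\mathcal E\colon y^2+y=x^3$, or $(2y+1)^2=4x^3+1$. The automorphism $[\omega](x,y)=(\omega x,y)$ multiplies the differential $dx/(2y+1)$ by $\omega$. So the period lattice of this differential is $\mathcal O$-stable, and as $\mathcal O$ is a principal ideal domain it equals $\Omega\mathcal O$ for some $\Omega\in\mathbb C^*$. This is the $\Omega$ of Proposition~\ref{prop:periods}. Then $x=\wp$, $2y+1=\wp'$, and $\alpha\in\mathcal O$ acts on $\mathcal E(\mathbb C)=\mathbb C/\Omega\mathcal O$ as an endomorphism $[\alpha]$ defined over $K$. We write $E_1^*(P)=E_1^*(z;\Omega\mathcal O)$ if $P\in\mathcal E(\mathbb C)$ corresponds to $z$. The addition theorem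
\[
\zeta(z+z')=\zeta(z)+\zeta(z')+\frac12\,\frac{\wp'(z)-\wp'(z')}{\wp(z)-\wp(z')}
\]
gives, for $Q,\,T,\,Q\pm T\ne0$,
\begin{equation}\label{eq:add}
E_1^*(Q+T)=E_1^*(Q)+E_1^*(T)+\lambda(Q,T),\qquad \lambda(Q,T)=\frac{y_Q-y_T}{x_Q-x_T}.
\end{equation}
So the failure of $E_1^*$ to be additive is the slope of the chord through $Q$ and $T$, an algebraic quantity. By \eqref{eq:homog}, $E_1^*([u]P)=u^{-1}E_1^*(P)$ for $u\in\mathcal O^*$, hence
\begin{equation}\label{eq:unit}
\lambda([u]Q,[u]T)=u^{-1}\lambda(Q,T)\qquad(u\in\mathcal O^*).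
\end{equation}

\subsection{Slopes near the origin}
Let $t=-x/y$, a parameter at the origin, and $w=-1/y$. Substituting $x=t/w$, $y=-1/w$ in the equation gives $w=t^3+w^2$, so near the origin $w=w(t)\in t^3(1+t\,\mathbb Z[[t]])$. With $t=t(T)$ we get
\begin{equation}\label{eq:slope}
\lambda(Q,T)=-\frac1t\cdot\frac{1+w(t)y_Q}{1-\frac{w(t)}{t}x_Q}=-\frac1{t}+B_Q(t),\qquad B_Q\in t\,\mathbb Z[x_Q,y_Q][[t]],
\end{equation}
because the fraction is $1+O(t^2)$. The leading term does not depend on $Q$.

We shall use \eqref{eq:slope} $2$-adically, for algebraic points $Q,T$ such that $x_Q,y_Q$ are integral at $v$ and $T\ne0$ lies in the kernel of reduction at $v$. Then $-1/y_T$ and $t(T)$ have positive valuation. The equation $w=t^3+w^2$ has only one root of positive valuation, since its two roots have sum $1$, so $-1/y_T=w(t(T))$. The series $B_Q(t(T))$ converges $v$-adically, and \eqref{eq:slope} holds in the completion.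

\section{A formula for the periods}\label{sec:formula}

\subsection{Reduction to prime lower right entry}
Let $g=\sum b_mq^m\in S_2(\Gamma)$ and $r\in\mathbb Q$. As $g$ is a cusp form, $\int_0^\infty g(r+iy)y^s\,dy$ converges for all $s$. For $\operatorname{Re}s$ large it equals $(2\pi)^{-s-1}\int_0^\infty e^{-x}x^{s}\,dx\cdot\sum_mb_me(mr)m^{-1-s}$. The reciprocal of Euler's gamma function being entire, this Dirichlet series is entire. Let $L_g(r)$ be its value at $s=0$. Then
\[
2\pi i\int_r^{i\infty}g\,dz=-L_g(r).
\]

Let $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma$. If $c=0$, then $\gamma=\pm\begin{pmatrix}1&j\\0&1\end{pmatrix}$. Here $\operatorname{per}_g(\gamma)=0$ since $g$ has no constant term, and $n(\gamma)\equiv1$ because $\chi_{-3}(-1)=-1$. So Proposition~\ref{prop:periods} holds for $\gamma$. If $c\ne0$, put $\delta=\begin{pmatrix}1&1\\0&1\end{pmatrix}\in\Gamma$. The matrix $\gamma\delta^j$ has bottom row $(c,d+jc)$ with $192\mid c$, and $\operatorname{per}_g(\gamma\delta^j)=\operatorname{per}_g(\gamma)$. By Dirichlet's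 theorem on primes we may replace $\gamma$ by some $\gamma\delta^j$ and assume that $d=\ell\ge5$ is prime. Neither $\operatorname{per}_g(\gamma)$ nor $n(\gamma)$ changes. Then $\gamma(0)=b/\ell$ with $\ell\nmid b$, and taking the cusp $0$ as base point,
\begin{equation}\label{eq:per}
\operatorname{per}_g(\gamma)=L_g(b/\ell)-L_g(0).
\end{equation}

\subsection{The formula}
Put $\check\chi(\rho)=\chi(\bar\rho)$ for $\rho\in(\mathcal O/8)^*$, so $\check\chi(\omega^ju)=\omega^j\kappa(\bar u)$ for $u\in U$. For $k_1,k_2\in\mathbb C$ let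
\[
g=k_1f+k_2f^\tau,\qquad \Phi=k_1\check\chi+k_2\,(\tau\circ\check\chi),
\]
where $\Phi$ is extended by $0$ to all of $\mathcal O/8$. Three properties of $\check\chi$ and $\tau\circ\check\chi$ carry over to $\Phi$:
\begin{align}
&\textstyle\sum_\rho\Phi(\rho)=0, &&\text{as both characters are nontrivial;}\label{eq:P1}\\
&\Phi(u\rho)=u\,\Phi(\rho)\quad(u\in\mathcal O^*), &&\text{as }\check\chi(u)=\bar u^{-1}=u\in K;\label{eq:P2}\\
&\Phi(m\rho)=\chi_{-8}(m)\Phi(\rho)\quad(m\in\mathbb Z\text{ odd}), &&\text{as }\chi|_{\mathbb Z}=\chi_{-8}.\label{eq:P3}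
\end{align}
Let $T_0\in\mathcal E$ be the point $\Omega/8$, a generator of the $\mathcal O/8$-module $\mathcal E[8]$.

For a prime $\ell\ge5$ let $n=\chi_{-3}(\ell)\ell$. We need two facts about $\mathcal O/\ell$. First, for $\ell\nmid b$,
\begin{equation}\label{eq:gauss}
\sum_{\alpha\in\mathcal O/\ell}e(b\,\mathrm N\alpha/\ell)=n .
\end{equation}
Indeed, if $\ell$ splits, the norm is the form $xy$ on $\mathbb F_\ell^2$ and the sum is $\ell$. If $\ell$ is inert, the norm $\mathbb F_{\ell^2}^*\to\mathbb F_\ell^*$ is onto with fibers of size $\ell+1$, and the sum is $1+(\ell+1)(-1)=-\ell$. Second, $\mathcal O^*$ acts freely on $(\mathcal O/\ell)\setminus0$, since $\mathrm N(u-1)\in\{1,3,4\}$ is prime to $\ell$ for $1\ne u\in\mathcal O^*$. Let $\mathcal R_\ell$ be a set of representatives for the orbits, which have six elements each.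

\begin{proposition}\label{prop:formula}
Let $\gamma=\begin{pmatrix}a&b\\c&\ell\end{pmatrix}\in\Gamma$ with $\ell\ge5$ prime, and let $n=\chi_{-3}(\ell)\ell$. There is a point $Q_0\in\mathcal E[\ell]$ with exact annihilator $\ell\mathcal O$ such that
\begin{equation}\label{eq:formula}
\frac{\operatorname{per}_g(\gamma)}{\Omega}=\frac1{8n}\sum_{\alpha\in\mathcal R_\ell}e(b\,\mathrm N\alpha/\ell)\sum_{\rho\in(\mathcal O/8)^*}\Phi(\rho)\,\lambda([\alpha]Q_0,[\rho]T_0),
\end{equation}
and
\begin{equation}\label{eq:sixth}
\sum_{\alpha\in\mathcal R_\ell}e(b\,\mathrm N\alpha/\ell)=\frac{n-1}6 .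
\end{equation}
\end{proposition}

\begin{proof}
Formula \eqref{eq:sixth} follows from \eqref{eq:gauss} after removing $\alpha=0$, since $\mathrm N(u\alpha)=\mathrm N\alpha$ for $u\in\mathcal O^*$. For \eqref{eq:formula} we write both $L$-values in \eqref{eq:per} through $E_1^*$ at torsion points and separate the $8$-torsion from the $\ell$-torsion by the addition formula.

Write each ideal prime to $2$ as $(\bar\beta)$, with six generators. Since $\psi((\bar\beta))/\mathrm N\beta=\bar\beta\,\chi(\bar\beta)/(\beta\bar\beta)=\check\chi(\beta)/\beta$, and likewise for $f^\tau$, we have for $\operatorname{Re}s>\frac12$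
\begin{equation}\label{eq:dirichlet}
\sum_mb_me(mr)m^{-1-s}=\frac16\sum_{\beta\in\mathcal O}\Phi(\beta)\,e(r\,\mathrm N\beta)\,\beta^{-1}|\beta|^{-2s},
\end{equation}
where $\beta=0$ does not contribute. For $r=0$ (resp.\ $r=b/\ell$) split the right side into classes mod $8$ (resp.\ $8\ell$). The left side is entire, and by Lemma~\ref{lem:eisenstein} the right side is holomorphic for $\operatorname{Re}s>-\frac12$. So they agree at $s=0$.

\emph{The value $L_g(0)$.} By \eqref{eq:homog}, $E_1^*(\rho;8\mathcal O)=\frac\Omega8E_1^*([\rho]T_0)$. Hence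
\[
L_g(0)=\frac\Omega{48}\,S_0,\qquad S_0=\sum_\rho\Phi(\rho)E_1^*([\rho]T_0).
\]

\emph{The value $L_g(b/\ell)$.} Likewise $E_1^*(\beta;8\ell\mathcal O)=\frac\Omega{8\ell}E_1^*(\Omega\beta/8\ell;\Omega\mathcal O)$. Choose integers with $A_1\ell+8B_1=1$ and let $Q_0$ be the point $\Omega B_1/\ell$. As $\ell\nmid B_1$, its annihilator is $\ell\mathcal O$. From $\frac1{8\ell}=\frac{A_1}8+\frac{B_1}\ell$ we see that $\Omega\beta/8\ell$ is the point $[A_1\beta]T_0+[\beta]Q_0$. By the Chinese remainder theorem $\beta\in\mathcal O/8\ell$ corresponds to its pair of residues $(\rho,\alpha)$ mod $8$ and mod $\ell$. Since $A_1\equiv\ell^{-1}\bmod8$, the substitution $\rho\mapsto\ell\rho$ gives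
\[
L_g(b/\ell)=\frac{\Omega}{48\,\ell}\sum_{\alpha\in\mathcal O/\ell}e(b\,\mathrm N\alpha/\ell)\sum_\rho\Phi(\ell\rho)\,E_1^*([\rho]T_0+[\alpha]Q_0).
\]
Here we use that $\gamma\in\Gamma$: since $\varepsilon(\ell)=1$, we have $\chi_{-8}(\ell)=\chi_{-3}(\ell)$, so \eqref{eq:P3} gives $\Phi(\ell\rho)/\ell=\Phi(\rho)/n$.

\emph{The difference.} The term $\alpha=0$ is $\frac{\Omega}{48n}S_0$. For $\alpha\ne0$ the point $[\alpha]Q_0\ne0$ has order $\ell$ and $[\rho]T_0\ne0$ has $2$-power order, so \eqref{eq:add} applies. The contributions of $E_1^*([\alpha]Q_0)$ vanish by \eqref{eq:P1}. Those of $E_1^*([\rho]T_0)$ add up to $\frac\Omega{48n}(n-1)S_0$ by \eqref{eq:gauss}. Together with $\alpha=0$ this is $\frac\Omega{48n}\,nS_0=L_g(0)$. So by \eqref{eq:per} only the slopes survive: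
\[
\operatorname{per}_g(\gamma)=\frac\Omega{48n}\sum_{\alpha\ne0}e(b\,\mathrm N\alpha/\ell)\sum_\rho\Phi(\rho)\,\lambda([\alpha]Q_0,[\rho]T_0).
\]
By \eqref{eq:unit} and \eqref{eq:P2}, $\Phi(u\rho)\lambda([u\alpha]Q_0,[u\rho]T_0)=\Phi(\rho)\lambda([\alpha]Q_0,[\rho]T_0)$ for $u\in\mathcal O^*$, so the inner sum depends only on the orbit of $\alpha$. Each orbit has six elements, and \eqref{eq:formula} follows.
\end{proof}

\begin{example}
For $\gamma_0$ we have $\ell=5$, $b=1$, $n=-5$. The $24$ nonzero classes mod $5$ form four orbits. The image of $\mathcal O^*$ is the group of the six elements of norm $1$ in $\mathbb F_{25}^*$, so the orbits are the norm fibers over $1,2,3,4$. The sum \eqref{eq:sixth} is $\sum_{j=1}^4e(j/5)=-1=\frac{-5-1}6$.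
\end{example}

Note that $n\equiv1\bmod3$ and $n$ is odd, so $6\mid n-1$. Moreover $n\equiv n(\gamma)\bmod 4$, and
\begin{equation}\label{eq:parity}
\tfrac{n-1}6\ \text{ is even if and only if }\ n(\gamma)\equiv1\bmod4 .
\end{equation}

\section{The two-adic mechanism}\label{sec:twoadic}

\subsection{The smallest case: points of order two}\label{sec:leveltwo}
What is the $2$-adic size of the inner sum in \eqref{eq:formula}? Let us replace $8$ by $2$. A point $T_1$ of order $2$ has $2y+1=0$, so
\begin{equation}\label{eq:T1}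
T_1=(x_1,-\tfrac12),\qquad x_1^3=-\tfrac14,\qquad t_1:=t(T_1)=2x_1,\qquad t_1^3=-2,\qquad v(t_1)=\tfrac13 .
\end{equation}
The points of order $2$ are the $[\omega^j]T_1=(\omega^jx_1,-\frac12)$, $j=0,1,2$, conjugate over $K$ by $x_1\mapsto\omega^jx_1$. Take as weights the conjugates $\omega^jt_1$ of $z=t_1$. Expanding in powers of $x_1/x_Q$ we find $\sum_j\frac{\omega^j}{x_Q-\omega^jx_1}=\frac{3x_1^2}{x_Q^3-x_1^3}$. Since $x_Q^3-x_1^3=y_Q^2+y_Q+\frac14=(y_Q+\frac12)^2$,
\[
\sum_{j}\omega^jt_1\,\lambda(Q,[\omega^j]T_1)=t_1\,(y_Q+\tfrac12)\,\frac{3x_1^2}{(y_Q+\frac12)^2}=\frac{6x_1^3}{y_Q+\frac12}=\frac{-3}{2y_Q+1}=-3+2\cdot\frac{3y_Q}{2y_Q+1}.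
\]
If $y_Q$ is integral at $2$, this is $-3$ plus a multiple of $2$, whatever $Q$ is. The constant comes from the leading term $-1/t$ of the slope: $-3=-\operatorname{Tr}(z/t_1)$ with $z/t_1=1$. So if such sums are combined with integral coefficients whose total is $\frac{n-1}6$, the result modulo $2$ is the parity of $\frac{n-1}6$.

The modulus $2$ itself cannot occur: as $-1\equiv1\bmod2$, no character $\chi$ mod $2$ has $\chi(-1)=-1$, and indeed the sum above is odd under $Q\mapsto-Q$. As explained in Section~\ref{sec:newform}, the modulus $4$ forces $\frac{n-1}6$ to be even. For the modulus $8$ we do not use a closed form, but the structure persists. We choose $\Phi(\rho)=\sigma_\rho(z)$ to be the Galois conjugates of a number $z$ in the $8$-division field, so that the sum over $\rho$ becomes a trace. We then read off its valuation from the different.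

\subsection{The field of $8$-division points}
Let $K_2=\mathbb Q_2(\omega)$ be the completion of $K$ at $v$ and $W=\mathbb Z_2[\omega]$ its ring of integers, with residue field $\mathbb F_4$. We view $\mathbb Q^{\mathrm{alg}}$ inside $\overline{\mathbb Q}_2$ via $v$. Put
\[
M=K(\mathcal E[8])\subset\mathbb Q^{\mathrm{alg}},\qquad \widehat M=K_2(\mathcal E[8]),\qquad t_0=t(T_0),
\]
and let $\mathfrak P$ be the maximal ideal of $\mathcal O_{\widehat M}$.

\begin{lemma}\label{lem:tower}
\begin{enumerate}
\item[(a)] All of $\mathcal E[8]$ lies in the kernel of reduction modulo $2$, and $\widehat M/K_2$ is totally ramified of degree $48$ with uniformizer $t_0$; thus $v(t_0)=\frac1{48}$.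
\item[(b)] $\operatorname{Gal}(M/K)=\operatorname{Gal}(\widehat M/K_2)=\{\sigma_\rho:\rho\in(\mathcal O/8)^*\}$, where $\sigma_\rho T_0=[\rho]T_0$, and $M\otimes_KK_2=\widehat M$.
\item[(c)] The different of $\widehat M/K_2$ is $\mathfrak P^{128}$, and for $m\in\mathbb Z$
\begin{equation}\label{eq:trace}
\operatorname{Tr}_{\widehat M/K_2}(\mathfrak P^m)=2^{\lfloor(m+128)/48\rfloor}W .
\end{equation}
The same holds, with the corresponding ideals, for $K'\widehat M/K'$ if $K'/K_2$ is finite and unramified.
\end{enumerate}
\end{lemma}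

\begin{proof}
(a) The curve $y^2+y=x^3$ has good reduction at $2$, and the reduced curve has three points over $\mathbb F_2$, namely $\infty,(0,0),(0,1)$. So the trace of $\mathrm{Frob}_2$ is $1+2-3=0$, and $\mathrm{Frob}_2^2=-2$. Thus $[-2]$ reduces to $\mathrm{Frob}_2^2$, and on the formal group of $\mathcal E$ with parameter $t$ we have
\[
[-2](t)=-2t+\cdots\in\mathbb Z[[t]],\qquad [-2](t)\equiv t^4\bmod2 ,
\]
hence $[4](t)\equiv t^{16}$ and $[-8](t)\equiv t^{64}\bmod2$. By Weierstrass preparation $[-8]$ has $64$ zeros in the open unit disc, counted with multiplicity. They are simple: if $\upsilon(t)\,dt$ is the invariant differential, $\upsilon$ an integral unit power series, then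
\begin{equation}\label{eq:invdiff}
\upsilon([-8](t))\,[-8]'(t)=-8\,\upsilon(t).
\end{equation}
So all $64$ points of $\mathcal E[8]$ lie in the formal group, that is, in the kernel of reduction.

Put $\theta(X)=[-2](X)/X$ and $F(t)=\theta([4](t))$. Then $F\equiv t^{48}\bmod2$ and $F(0)=-2$. Moreover $[-8](t)=[4](t)F(t)$, so $F(t_0)=0$, because $[-8](t_0)=0$ while $[4](t_0)\ne0$. By Weierstrass preparation $F$ is a unit of $W[[t]]$ times a monic polynomial of degree $48$, which is Eisenstein. So $K_2(t_0)/K_2$ is totally ramified of degree $48$ with uniformizer $t_0$. Finally $\widehat M=K_2(t_0)$: the coordinates $t_0/w(t_0)$ and $-1/w(t_0)$ of $T_0$ lie in $K_2(t_0)$, and $T_0$ generates $\mathcal E[8]$ over $\mathcal O$, whose elements act by endomorphisms defined over $K$.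

(b) Galois over $K$ or $K_2$ commutes with $[\mathcal O]$, so $\operatorname{Gal}(\widehat M/K_2)\subseteq\operatorname{Gal}(M/K)\hookrightarrow(\mathcal O/8)^*$. The outer groups have order $48$, so all are equal, and $M$ has a single place above $2$.

(c) As $\mathcal O_{\widehat M}=W[t_0]$, the different is generated by the derivative at $t_0$ of the minimal polynomial of $t_0$, hence by $F'(t_0)$. From $[-8](t)=[4](t)F(t)$ we get $[-8]'(t_0)=[4](t_0)F'(t_0)$. By \eqref{eq:invdiff} the left side has valuation $3$. The point $[4]T_0$ has exact order $2$, so $v([4](t_0))=\frac13$ by \eqref{eq:T1}. Thus $v(F'(t_0))=3-\frac13=\frac{128}{48}$. The inclusion $\operatorname{Tr}(\mathfrak P^m)\subset2^rW$ holds if and only if $\mathfrak P^m\subset2^r\mathfrak P^{-128}=\mathfrak P^{48r-128}$, that is, $r\le(m+128)/48$ (see \cite[III \S3, V \S3]{Serre}). This gives \eqref{eq:trace}. Over $K'$ the same polynomial is still Eisenstein and nothing changes.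
\end{proof}

From now on $T_1=[4]T_0$ and $t_1=t(T_1)$. Since $t([\omega]P)=\omega t(P)$, and since $u\equiv1\bmod2$ for $u\in U$,
\begin{equation}\label{eq:t1}
\sigma_\omega(t_1)=\omega t_1,\qquad\sigma_u(t_1)=t_1\quad(u\in U).
\end{equation}

\section{The choice of $g$}\label{sec:choice}

\emph{What $z$ has to satisfy.} We want $\rho\mapsto\sigma_\rho(z)$ to be a combination of $\check\chi$ and $\tau\circ\check\chi$. One cannot ask that $\sigma_\rho(z)=\check\chi(\rho)z$ for all $\rho$ with $z\neq0$, because $\check\chi$ takes the value $i\notin K$. Indeed $\sigma_\rho(i)=i^{\mathrm N\rho}$ by the Weil pairing. So for $\rho=\sqrt{-3}$, with $\check\chi(\rho)=\chi(-\sqrt{-3})=-i$, we would get $\sigma_\rho^2(z)=\sigma_\rho(-i)\sigma_\rho(z)=i\cdot(-i)z=z$, against $\check\chi(\rho^2)=-1$. We impose the condition only on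
\[
H=\langle\omega\rangle\times\{u\in U:\kappa(\bar u)=\pm1\},
\]
a subgroup of index $2$ in $(\mathcal O/8)^*$ with $\check\chi(H)\subset\mu_6\subset K$. This is why both conjugates of $f$ enter $g$.

The valuation is dictated by \eqref{eq:trace}. The exponent $\lfloor(m+128)/48\rfloor$ jumps from $2$ to $3$ between $m=15$ and $m=16$. We want $z/t_0$ just before the jump, so $v(z)=\frac{15}{48}+\frac1{48}=\frac13$. The number $t_1$ has this valuation and, by \eqref{eq:t1}, the correct behavior under $\omega$. What is missing is a factor that is fixed by $\sigma_\omega$, transforms under $U\cap H$ by the sign $\kappa(\bar u)$, and is a \emph{unit} at $v$.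

\begin{lemma}\label{lem:z}
There is $z\in M$ with $v(z)=\frac13$ and $\sigma_h(z)=\check\chi(h)z$ for all $h\in H$.
\end{lemma}

\begin{proof}
\emph{Reduction to $\widehat M$.} The conditions $\sigma_h(z)=\check\chi(h)z$ are $K$-linear and define a subspace of $M$. Its base change to $K_2$ is the corresponding subspace of $\widehat M=M\otimes_KK_2$, so it is dense there. The condition $v(z)=\frac13$ is open. So it suffices to find $z\in\widehat M$.

\emph{A quartic field.} By the Weil pairing $i\in\widehat M$ and $\sigma_\rho(i)=i^{\mathrm N\rho}$. On the generators $-1,\sqrt{-3},1+4\omega$ of $U$, with norms $1,3,13$, the character $\kappa^2$ takes the values $1,-1,1$. So $\kappa(u)^2=\chi_{-4}(\mathrm Nu)$ on $U$, and $\kappa(\bar u)^2=\chi_{-4}(\mathrm Nu)$ as well. Let $S\subset\widehat M$ be the fixed field of the kernel of the surjection $(\mathcal O/8)^*\to\mu_4$, $\omega^ju\mapsto\kappa(\bar u)$. It is cyclic of degree $4$ over $K_2$. Its quadratic subfield is fixed by the $\sigma_\rho$ with $\rho=\omega^ju$ and $\chi_{-4}(\mathrm Nu)=1$,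 so it is $K_2(i)$, which is ramified over $K_2$.

Write $S=K_2(i)(\eta)$ with $\eta^2=y\in K_2(i)$, and let $\sigma$ generate $\operatorname{Gal}(S/K_2)$. Then $\sigma(i)=-i$ and $\sigma^2(\eta)=-\eta$.

\emph{Claim: $v(\eta)\in\frac12\mathbb Z$.} Since $S/K_2$ is totally ramified of degree $4$, a priori only $v(\eta)\in\frac14\mathbb Z$ is clear. Put $\beta=\sigma(\eta)/\eta$. It is fixed by $\sigma^2$, so $\beta\in K_2(i)$, and $\beta\sigma(\beta)=\sigma^2(\eta)/\eta=-1$. We compare with an explicit solution of the same equations, which exists because $-1=\omega+\omega^2=(\omega^2)^2+\omega^2$ is a sum of two squares in $K$. Let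
\[
y_0=\omega i-1,\qquad \beta_0=\frac{1+\omega i}{i\omega^2}.
\]
Using $1+\omega^2=-\omega$ we find
\[
\beta_0\sigma(\beta_0)=\frac{(1+\omega i)(1-\omega i)}{(i\omega^2)(-i\omega^2)}=\frac{1+\omega^2}{\omega^4}=-1,\qquad
\frac{\sigma(y_0)}{y_0}=\frac{1+\omega i}{1-\omega i}=\frac{(1+\omega i)^2}{1+\omega^2}=\frac{(1+\omega i)^2}{-\omega}=\beta_0^2 .
\]
So $\beta/\beta_0$ has norm $1$ from $K_2(i)$ to $K_2$, and by Hilbert's Theorem 90 there is $c\in K_2(i)^*$ with $\beta/\beta_0=\sigma(c)/c$. Then $\sigma(y)/y=\beta^2=\sigma(y_0c^2)/(y_0c^2)$, so $y=r\,y_0c^2$ with $r\in K_2^*$. As $y_0\sigma(y_0)=1+\omega^2=-\omega$, we have $v(y_0)=0$. Hence $v(\eta)=\frac12v(r)+v(c)\in\frac12\mathbb Z$.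

\emph{Conclusion.} As $K_2(i)/K_2$ is ramified, there is $c'\in K_2(i)^*$ with $v(c'\eta)=0$. Put $z=t_1c'\eta$, so $v(z)=\frac13$. The automorphism $\sigma_\omega$ fixes $S$, so $\sigma_\omega(z)=\omega z=\check\chi(\omega)z$ by \eqref{eq:t1}. Let $u\in U$ with $\kappa(\bar u)=\pm1$. Then $\sigma_u$ fixes $t_1$ and $K_2(i)$. On $S$ it is the identity if $\kappa(\bar u)=1$ and $\sigma^2$ if $\kappa(\bar u)=-1$, so $\sigma_u(\eta)=\kappa(\bar u)\eta$. Hence $\sigma_u(z)=\kappa(\bar u)z=\check\chi(u)z$.
\end{proof}

Fix $z$ as in Lemma~\ref{lem:z} and put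
\[
\Phi(\rho)=\sigma_\rho(z)\qquad(\rho\in(\mathcal O/8)^*).
\]
As $\check\chi(H)\subset K$, we have $\Phi(h\rho)=\sigma_\rho(\check\chi(h)z)=\check\chi(h)\Phi(\rho)$ for $h\in H$. The functions with this property form a space of dimension $2$, one for each coset of $H$. The characters $\check\chi$ and $\tau\circ\check\chi$ belong to it, since they agree on $H$. They are distinct, with values $-i$ and $i$ at $\sqrt{-3}$, hence independent. So there are unique $k_1,k_2\in M(i)=M$ with
\[
\Phi=k_1\check\chi+k_2\,(\tau\circ\check\chi).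
\]
With these $k_1,k_2$ we put $g=k_1f+k_2f^\tau$. Proposition~\ref{prop:formula} applies to $\Phi$ and $g$.

\section{Proof of Proposition~\ref{prop:periods}}\label{sec:end}

By Section~\ref{sec:formula} we may assume that $\gamma\in\Gamma$ has $c\ne0$ and prime $d_\gamma=\ell\ge5$. The right side of \eqref{eq:formula} is algebraic, so $\operatorname{per}_g(\gamma)/\Omega\in\mathbb Q^{\mathrm{alg}}$.

Let $Q=[\alpha]Q_0$ with $\alpha\in\mathcal R_\ell$. It is a nonzero point of odd order $\ell$. The kernel of reduction contains no such point, because $[\ell](t)=\ell t+\cdots$ is invertible over $\mathbb Z_2$. So $Q$ reduces to an affine point and $x_Q,y_Q$ are integral at $v$. Since $\mathcal E$ has good reduction at $2$ and $\ell\ne2$, the coordinates of $Q$ and the number $e(b\,\mathrm N\alpha/\ell)$ lie in the unramified extension $K'=K_2(\mathcal E[\ell],\mu_\ell)$ of $K_2$. As $\widehat M/K_2$ is totally ramified, restriction identifies $\operatorname{Gal}(K'\widehat M/K')$ with $\{\sigma_\rho\}$.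

Now $\Phi(\rho)=\sigma_\rho(z)$ and $t([\rho]T_0)=\sigma_\rho(t_0)$. The points $[\rho]T_0$ lie in the kernel of reduction by Lemma~\ref{lem:tower}(a), so \eqref{eq:slope} applies, and each inner sum in \eqref{eq:formula} is a trace:
\begin{align*}
\sum_\rho\Phi(\rho)\lambda(Q,[\rho]T_0)&=\sum_\rho\sigma_\rho\Bigl(z\Bigl(-\frac1{t_0}+B_Q(t_0)\Bigr)\Bigr)\\
&=-\operatorname{Tr}_{\widehat M/K_2}\Bigl(\frac z{t_0}\Bigr)+\operatorname{Tr}_{K'\widehat M/K'}\bigl(zB_Q(t_0)\bigr).
\end{align*}
The first term is the same for all $Q$. Summing over $\alpha$ with \eqref{eq:sixth} we obtain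
\[
\frac{\operatorname{per}_g(\gamma)}\Omega=\frac1{8n}\Bigl[-\frac{n-1}6\operatorname{Tr}_{\widehat M/K_2}\Bigl(\frac z{t_0}\Bigr)+\sum_{\alpha\in\mathcal R_\ell}e(b\,\mathrm N\alpha/\ell)\operatorname{Tr}_{K'\widehat M/K'}\bigl(zB_{[\alpha]Q_0}(t_0)\bigr)\Bigr].
\]

\emph{The correction terms.} As $B_Q(t)$ is a power series with $v$-integral coefficients and divisible by $t$, $v(zB_Q(t_0))\ge\frac13+\frac1{48}=\frac{17}{48}$. By Lemma~\ref{lem:tower}(c) over $K'$ its trace has valuation at least $\lfloor\frac{17+128}{48}\rfloor=3$.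

\emph{The main term.} We have $v(z/t_0)=\frac{15}{48}$, so $z/t_0\in\mathfrak P^{15}\setminus\mathfrak P^{16}$. By \eqref{eq:trace},
\[
\operatorname{Tr}(\mathfrak P^{15})=2^{\lfloor143/48\rfloor}W=4W,\qquad \operatorname{Tr}(\mathfrak P^{16})=2^{\lfloor144/48\rfloor}W=8W .
\]
The induced $W$-linear map $\mathfrak P^{15}/\mathfrak P^{16}\to4W/8W$ is surjective. Both sides are one-dimensional over $\mathbb F_4$, as $\widehat M/K_2$ is totally ramified, so the map is bijective. Hence $v(\operatorname{Tr}(z/t_0))=2$ exactly.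

\emph{Conclusion.} As $n$ is odd, the correction terms contribute to $\operatorname{per}_g(\gamma)/\Omega$ an element of valuation $\ge0$, and the main term contributes an element of valuation exactly $v\bigl(\frac{n-1}6\bigr)-1$. By \eqref{eq:parity} the latter is $\ge0$ if $n(\gamma)\equiv1\bmod4$ and equals $-1$ if $n(\gamma)\equiv3\bmod4$. In the second case the whole sum has valuation $-1$. This proves Proposition~\ref{prop:periods}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
The hypotheses enter as follows. That $2$ is inert in $K$ is what makes a quotient of order two incompatible with $\mathcal O$-stability. The condition $\varepsilon(d_\gamma)=1$ defining $\Gamma$ gives the exact cancellation of $L_g(0)$ in Proposition~\ref{prop:formula}. That $\Gamma$ is larger than $\Gamma_1(192)$ is needed for our argument: on $\Gamma_1(192)$ one has $n(\gamma)\equiv1$ for all $\gamma$, all values $\operatorname{per}_g(\gamma)/\Omega$ are $2$-integral, and the obstruction disappears. So our argument does not decide the Question for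 $\Gamma_1(192)$ and this $f$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GL} Josep Gonz\'alez, Joan-C. Lario, \emph{Modular elliptic directions with complex multiplication (with an application to Gross's elliptic curves)}, arXiv:0810.4224 (2008).
\bibitem{Miyake} Miyake, \emph{Modular Forms}.
\bibitem{Serre} Serre, \emph{Local Fields}.
\end{thebibliography}

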